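# Mapping planar graphs to a prime cycle

## 1. Necklaces of $p$-cycles

For odd $n\ge 3$ let $C_n$ be the graph on $\mathbb Z_n$ in which $x$ is joined to $x+1$ and $x-1$. A homomorphism $G\to C_n$ is a map $\varphi:V(G)\to\mathbb Z_n$ with $\varphi(y)-\varphi(x)=\pm1$ for every edge $xy$; if one exists, $G$ is *$C_n$-colorable*. For $n=3$ this is ordinary 3-coloring. All graphs are finite. The graphs to be colored are simple; auxiliary graphs may have parallel edges.

An $n$-cycle can be mapped to $C_n$ only in the obvious ways.

**Lemma 1.1 (rigidity).** Let $n\ge3$ be odd. Every homomorphism from an $n$-cycle $Q$ to $C_n$ is an isomorphism. Hence if $x,y\in V(Q)$ are joined by a path of length $a$ along $Q$, then $\varphi(y)-\varphi(x)=\pm a$ in $\mathbb Z_n$. Conversely, for either sign and any value of $\varphi(x)$ there is such a $\varphi$.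

*Proof.* Walk once around $Q$ and record each step as an integer $+1$ or $-1$. The sum of the $n$ steps is a multiple of $n$, is odd because $n$ is odd, and has absolute value at most $n$. So it is $\pm n$, and all steps are equal. Thus $\varphi$ runs once around $C_n$ in one of the two directions, and walking $a$ steps changes the value by $\pm a$. Both directions are homomorphisms, from any starting value. $\square$

Using the other $x$–$y$ path, of length $n-a$, gives the same pair $\{a,-a\}$ of residues.

Now make a necklace. Take $m\ge3$ vertices $x_1,\dots,x_m$ (indices mod $m$), and for each $j$ an $n$-cycle $Q_j$ through $x_j$ and $x_{j+1}$, otherwise disjoint from everything else. Let $a_j\in\{1,\dots,n-1\}$ be the length of one of the two $x_j$–$x_{j+1}$ paths of $Q_j$. When is the necklace $C_n$-colorable? By Lemma 1.1, exactly when there are $z_j\in\{a_j,-a_j\}$ with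
$$z_1+z_2+\dots+z_m=0\quad\text{in }\mathbb Z_n. \tag{1}$$
Indeed, a coloring gives $z_j=\varphi(x_{j+1})-\varphi(x_j)$. Conversely, given the $z_j$, put $\varphi(x_1)=0$ and $\varphi(x_{j+1})=\varphi(x_j)+z_j$. This closes up by (1), and Lemma 1.1 extends it over each $Q_j$.

To solve (1) we recall a classical theorem.

**Cauchy–Davenport theorem.** If $p$ is prime and $A_1,\dots,A_m\subseteq\mathbb Z_p$ are nonempty, then $|A_1+\dots+A_m|\ge\min\bigl(p,\ \sum_i|A_i|-m+1\bigr)$.

**Proposition 1.2.** If $p\ge3$ is prime and $m\ge p-1$, every necklace of $m$ $p$-cycles is $C_p$-colorable.

*Proof.* Since $p$ is an odd prime and $a_j\not\equiv0$, we have $a_j\ne-a_j$ in $\mathbb Z_p$. So (1) asks whether $0$ lies in a sum of $m$ two-element sets. By Cauchy–Davenport that sum has at least $\min(p,2m-m+1)=\min(p,m+1)=p$ elements, so it is all of $\mathbb Z_p$. $\square$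

The number $p-1$ cannot be lowered in general. For $p=5$, $m=3$ and all $a_j=2$, the possible sums are $\pm2$ and $\pm6$, none of which is $0$ mod $5$. More generally, for $p\ge5$, $m=p-2$ and all $a_j=a$, the sums are $ha$ with $h$ odd and $|h|\le p-2$, and these are nonzero mod $p$.

So a long necklace of $p$-cycles is always colorable when $p$ is prime. A necklace has one closing condition only. What changes if the $p$-cycles sit in an arbitrary planar graph, where every face gives a condition?

## 2. Planar graphs with a gap in their odd cycle lengths

The *odd girth* of a graph is the length of its shortest odd cycle. Two $p$-cycles are *adjacent* if they share at least one edge. The question, from Xiaolan Hu and Jiaao Li, "Circular Coloring and Fractional Coloring in Planar Graphs", arXiv:2007.00182 (2020), is this. Let $p\ge3$ be prime. Is there a number $N$ such that every planar graph of odd girth $p$, with no two adjacent $p$-cycles and no odd cycle of length from $p+2$ to $N$, is $C_p$-colorable? The least such $N$ is called $g(p)$. For $p=3$ it is known that $g(3)=7$.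

Even cycles of any length are allowed, and $p$-cycles may share vertices. The same condition makes sense for every odd $n\ge3$: let $\mathcal G(n,N)$ be the class of planar graphs with no odd cycle of length less than $n$, no two distinct $n$-cycles sharing an edge, and no odd cycle of length in $[n+2,N]$. This class is closed under taking subgraphs. Call $N\ge1$ *valid* for $n$ if every graph of odd girth $n$ in $\mathcal G(n,N)$ is $C_n$-colorable. If $N$ is valid then so is every larger number, since a larger $N$ is a stronger hypothesis on the graph. So once some $N$ is valid, the least valid one, $g(n)$, exists.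

**Theorem A.** Let $p\ge3$ be prime. Every graph in $\mathcal G(p,\,3p^2-6p+2)$ is $C_p$-colorable. Hence $g(p)$ exists for every prime $p\ge3$, and $g(p)\le3p^2-6p+2$.

**Theorem B.** If $n$ is odd and composite, then for every $N$ there is a planar graph of odd girth $n$ in $\mathcal G(n,N)$ that is not $C_n$-colorable. So for odd $n\ge3$, the number $g(n)$ exists if and only if $n$ is prime.

**Theorem C.** For every prime $p\ge5$, $g(p)\ge L(p)$, where $L(p)$ is the least odd integer $\ge\frac{(2p-3)(p-1)}2$. Hence $g(p)=\Theta(p^2)$.

For $p=3$ the bound of Theorem A is $11$, while the true value is $7$. The exact value of $g(p)$ for $p\ge5$ is not determined here.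

The noncolorable graphs come first, since they are short and necklaces are at hand.

## 3. Composite lengths: a necklace that cannot close

Primality in Proposition 1.2 was used through Cauchy–Davenport. For composite $n$ all sums may be trapped near a proper subgroup of $\mathbb Z_n$.

**Proof of the first statement of Theorem B.** Let $n=ac$ be odd with $a,c\ge3$, and let $N$ be given. Choose $m\ge3$ with $a(m-1)+1>\max(N,n)$. Take the necklace of $m$ $n$-cycles with $a_1=\dots=a_{m-1}=a$ and $a_m=1$: for $j<m$ the two paths of $Q_j$ have lengths $a$ and $n-a$, and for $j=m$ they have lengths $1$ and $n-1$.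

*It lies in the class.* The graph is planar. It is simple, because $m\ge3$ and the only path of length $1$ among those used is the single edge $x_mx_1$. A cycle of a necklace is either some $Q_j$ or goes around the ring, using exactly one of the two paths of each $Q_j$. Since $a\le n-a$, a cycle around the ring has length at least $a(m-1)+1>\max(N,n)$. So the odd girth is $n$, the $n$-cycles are exactly the pairwise edge-disjoint $Q_j$, and no odd cycle has length in $[n+2,N]$.

*It is not colorable.* By (1), a coloring would give signs with
$$\underbrace{\pm a\pm a\dots\pm a}_{m-1}\ \pm1=0\quad\text{in }\mathbb Z_n .$$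
Since $a$ divides $n$ we may reduce modulo $a$ and get $\pm1\equiv0\pmod a$, which is false because $a\ge3$. $\square$

So no $N$ is valid for composite $n$. Once Theorem A is proved, $g(n)$ exists exactly for the primes.

## 4. Wheels with long spokes: the quadratic lower bound

Here we show that the gap must have length of order $p^2$. We build a small planar graph $F$ that is not $C_p$-colorable, although its girth is almost $2p$, and then replace its edges by $p$-cycles.

Let $p\ge5$ be prime and $\ell=2p-3$, which is odd. Let $F$ consist of a rim cycle $y_1\dots y_\ell$, a hub $c$, and internally disjoint paths $R_j$ of length $p-2$ from $c$ to $y_j$. $F$ is planar. A cycle of $F$ other than the rim passes through $c$, so it uses two of the $R_j$ and at least one rim edge, and has length at least $2(p-2)+1$. So the girth of $F$ is $2p-3$.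

**Step 1.** *The purpose is to show that $F$ is not $C_p$-colorable.* Suppose $\varphi:F\to C_p$. Give each directed edge its integer step $\pm1$. Let $\varepsilon_j$ be the step from $y_j$ to $y_{j+1}$ and $s_j$ the sum of the steps along $R_j$ from $c$ to $y_j$, so $|s_j|\le p-2$. Going along $R_j$, then $y_jy_{j+1}$, then back along $R_{j+1}$, the total
$$s_j+\varepsilon_j-s_{j+1}$$
is a multiple of $p$; it is odd, because $2p-3$ steps are summed; and its absolute value is at most $2p-3$. So it equals $p\sigma_j$ with $\sigma_j=\pm1$. If $\sigma_j=\sigma_{j+1}$, adding two consecutive relations gives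
$$2p=|s_j+\varepsilon_j+\varepsilon_{j+1}-s_{j+2}|\le2(p-2)+2=2p-2,$$
a contradiction. So $\sigma_{j+1}=-\sigma_j$ for all $j$ modulo $\ell$, which is impossible since $\ell$ is odd.

**Step 2.** *The purpose is to put $p$-cycles on the edges of $F$ without losing noncolorability.* Put $t=\frac{p-1}2\ge2$. Form $G$ from $F$ by replacing each edge $xy$ by a $p$-cycle in which $x$ and $y$ are joined by paths of lengths $t$ and $p-t=t+1$, with new internal vertices. $G$ is planar, and simple since $t\ge2$. Each cycle of $G$ is one of these pairwise edge-disjoint $p$-cycles or projects to a cycle of $F$, and then it has length at least $(2p-3)t>p$. So $G$ has odd girth $p$ and no adjacent $p$-cycles, and every odd cycle of length other than $p$ has length at least $L(p)$. There is no odd cycle of length in $[p+2,L(p)-1]$.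

If $\psi:G\to C_p$ were a homomorphism, Lemma 1.1 would give $\psi(x)-\psi(y)=\pm t$ for every edge $xy$ of $F$. Since $t$ is invertible mod $p$, the map $t^{-1}\psi$ restricted to $V(F)$ would be a homomorphism $F\to C_p$, contrary to Step 1. So $N=L(p)-1$ is not valid, and $g(p)\ge L(p)$. With the upper bound of Theorem A this gives
$$\frac{(2p-3)(p-1)}2\le g(p)\le3p^2-6p+2\qquad(p\ge5\text{ prime}),$$
hence $g(p)=\Theta(p^2)$. $\square$

The rest of the lecture proves Theorem A.

## 5. Colorings as orientations of the dual

For a multigraph $H$ and $X\subseteq V(H)$, let $\delta(X)$ be the set of edges with exactly one end in $X$, and $d(X)=|\delta(X)|$. We write $X^c$ for the complement and $+$ for symmetric difference. We call $X$ *odd* or *even* according to the parity of $d(X)$. Since $d(X)\equiv\sum_{x\in X}\deg x\pmod2$,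
$$d(X+Y)\equiv d(X)+d(Y)\pmod2,\qquad d(X^c)=d(X). \tag{2}$$
For an orientation put $\partial(x)=\text{out}(x)-\text{in}(x)$.

Let $G$ be a 2-connected plane graph and $H=G^*$ its dual. We use these textbook facts. $H$ is a connected loopless plane multigraph; $E(H)$ and $E(G)$ are identified; the degree of a dual vertex is the length of the cycle bounding its face; the sets $\delta(X)$, $X\subseteq V(H)$, are exactly the edge sets of the *even subgraphs* of $G$ (those with all degrees even); and every even subgraph is an edge-disjoint union of cycles.

**Lemma 5.1.** Let $G$ be a 2-connected plane graph and $n\ge3$ odd. If $G^*$ has an orientation with $\partial(f)\equiv0\pmod n$ for every vertex $f$, then $G$ is $C_n$-colorable.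

*Proof.* Rotate every dual arc counterclockwise onto its primal edge. Arcs leaving $f$ become edges traversing the boundary of the face $f$ in one sense, and arcs entering $f$ become edges traversing it in the other sense. So along each facial cycle, (forward edges) $-$ (backward edges) equals $\pm\partial(f)\equiv0$. For an arbitrary cycle $O$ of $G$, traversed counterclockwise, the same difference is the sum of the counterclockwise differences over the faces inside $O$, since each edge strictly inside $O$ is counted once in each direction. So it is $\equiv0$ along every cycle, hence along every closed walk. Fix a root $r$ and let $\varphi(y)\in\mathbb Z_n$ be (forward) $-$ (backward) along any walk from $r$ to $y$. This is well defined, and $\varphi(y)=\varphi(x)+1$ for every arc $x\to y$. So $\varphi$ is a homomorphism to $C_n$. $\square$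

*Example.* Let $G$ be a $p$-cycle. Then $G^*$ has two vertices joined by $p$ parallel edges. An odd number of signs $\pm1$ with sum $\equiv0$ mod $p$ and absolute value at most $p$ has sum $\pm p$, so all edges point the same way. In general, a vertex of degree $p$ with $\partial\equiv0\pmod p$ must be a source or a sink. This is Lemma 1.1 in the dual.

## 6. Contracting parallel edges, and where this stops

If all cuts of the dual are large, a direct attack works: find many parallel edges by Euler's formula, contract them, and use their freedom afterwards. We recall Euler's bounds: a simple planar graph on $b\ge3$ vertices has at most $3b-6$ edges, and at most $2b-4$ if it is bipartite.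

**Proposition 6.1.** Let $n\ge3$ be odd, and let $H$ be a connected loopless plane multigraph with $d(X)\ge6(n-2)$ for all $\emptyset\ne X\subsetneq V(H)$. For every $\beta:V(H)\to\mathbb Z_n$ with $\sum\beta=0$ there is an orientation with $\partial(x)\equiv\beta(x)$ for all $x$.

*Proof.* Induct on $b=|V(H)|$; for $b=1$ there are no edges. Let $b\ge2$. If every two vertices are joined by at most $n-2$ edges, and $q$ pairs are joined at all, then $6(n-2)b\le\sum\deg x\le2(n-2)q$. But $q\le1$ if $b=2$ and $q\le3b-6$ if $b\ge3$, a contradiction. So some $a,a'$ are joined by $h\ge n-1$ edges. Contract them to one vertex, deleting the loops. The cuts of the new graph are cuts of $H$, so by induction it has an orientation realizing $\beta$, with $\beta(a)+\beta(a')$ at the new vertex. Now orient the $h$ edges between $a$ and $a'$. They contribute $h-2k$ to $\partial(a)$ and $-(h-2k)$ to $\partial(a')$, where $k\in\{0,\dots,h\}$ is our choice. Since $2$ is invertible mod $n$ and $h+1\ge n$, every residue occurs, so $\partial(a)$ can be made right. Then $\partial(a')$ is right too, because $\partial(a)+\partial(a')\equiv\beta(a)+\beta(a')$ already. $\square$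

By Lemma 5.1, 2-connected planar graphs of girth at least $6(n-2)$ are $C_n$-colorable, with no primality needed. For graphs in $\mathcal G(p,N)$ the argument stops at two points.

*Point 1: the $p$-cycles.* A face of length $p$ is a dual vertex $v$ of degree only $p$, forced to be a source or a sink. It can still be used in one situation. Suppose that after some contractions $v$ has $t$ edges to one vertex $a$ and $p-t$ edges to another vertex $a'$, with $1\le t\le p-1$. As a source it contributes $-t$ to $\partial(a)$ and $-(p-t)\equiv t$ to $\partial(a')$; as a sink it contributes the negatives. So it behaves like an edge $aa'$ carrying $\pm t$ instead of $\pm1$, exactly like one cycle of a necklace. Cauchy–Davenport then takes over from the count of the values $h-2k$, and this is where primality will enter. Vertices $v$ seeing three or more contracted classes cannot be used, but planarity bounds their number.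

*Point 2: the short even cycles.* A 4-face of $G$ is a dual vertex of degree $4$, far too small for the count. At a vertex $u$ of even degree one can *split off*: replace two consecutive edges $uw,uw'$ by one edge $ww'$. An orientation of the new graph gives one of the old graph, sending the arc $ww'$ through $u$. For this to be an induction, the split must preserve the largeness of the relevant odd cuts. But which are these? The natural guess is "all odd cuts other than the sets $\delta(v)$ with $v$ of degree $p$". This is false from the start: if $G$ has a face $v$ of length $p$ and a face $u$ of length $4$ with no common edge, then $X=\{v,u\}$ is odd with $d(X)=p+4$. So more cuts must be exempted, and the list of exemptions has to survive the crossing arguments that splitting needs. The way out is to make the exempted sets a vector space over $GF(2)$, and to look at a set only through its part outside the degree-$p$ vertices.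

## 7. Admissible pairs

Fix a prime $p\ge3$ and put
$$K=3p^2-6p+4\ (\text{odd}),\qquad M=K-p+2=3(p-1)(p-2)+2p,\qquad N_0=K-2=3p^2-6p+2. \tag{3}$$

**Definition (pairs, traces, splitting).** We consider pairs $(H,P)$ where $H$ is a loopless plane multigraph, possibly disconnected, and $P\subseteq V(H)$ is an independent set of vertices of degree $p$. Put $U=V(H)\setminus P$. Every $v\in P$ has $\emptyset\ne N(v)\subseteq U$, where $N(v)$ is its set of neighbors. The *trace* of $X\subseteq V(H)$ is $X\cap U$. A set $S\subseteq U$ *splits* $v\in P$ if $N(v)$ meets both $S$ and $U\setminus S$. If $S$ splits no $v\in P$, it is *unsplit*, and its closure is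
$$S^+=S\cup\{v\in P:N(v)\subseteq S\}.$$
Finally, $W=\{S\subseteq U:\ S\text{ unsplit and }d(S^+)\text{ even}\}$.

**Definition (admissible).** The pair $(H,P)$ is *admissible* if

> (D) every $X\subseteq V(H)$ with $d(X)$ odd and $X\cap U\notin W$ satisfies $d(X)\ge K$.

*Example.* Let $p=3$, so $K=13$. Let $P=\{v\}$, $U=\{u_1,u_2\}$, with two edges $vu_1$, one edge $vu_2$ and $k$ edges $u_1u_2$. The set $\{u_1\}$ splits $v$, as does $\{u_2\}$; the unsplit sets are $\emptyset$ and $U$, and $U^+=V(H)$. So $W=\{\emptyset,U\}$. The sets with trace outside $W$ are $\{u_1\}$ and its complement $\{u_2,v\}$, with $d=k+2$, and $\{u_2\}$ and its complement $\{u_1,v\}$, with $d=k+1$. Exactly one of $k+1,k+2$ is odd, and it must be at least $13$. So the pair is admissible if and only if $k\ge11$.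

*Example.* If $u\in U$ has even degree and no neighbor in $P$, then $\{u\}$ is unsplit with $\{u\}^+=\{u\}$, so $\{u\}\in W$. In the situation $X=\{v,u\}$ of Section 6 with $v\in P$, the trace $\{u\}$ is in $W$, and $X$ is exempt from (D), as it has to be.

**Lemma 7.1.** $W$ is a $GF(2)$-subspace of $2^U$, and $U\in W$. If $S$ is unsplit and $X\cap U=S$, then
$$d(X)=d(S^+)+p\,|X+S^+|. \tag{4}$$

*Proof.* $S$ is unsplit if and only if its indicator function is constant on each $N(v)$. This is preserved by symmetric differences, so the unsplit sets form a subspace. The vertex $v$ is in $S^+$ exactly when the constant on the nonempty set $N(v)$ is $1$, so $S\mapsto S^+$ is linear. The parity of $d$ is linear by (2), so $W$ is the kernel of a linear map on the unsplit sets. And $U$ is unsplit with $U^+=V(H)$ and $d(V(H))=0$.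

For (4): $X$ arises from $S^+$ by toggling the vertices of $X+S^+\subseteq P$. Each such $v$ lies in $S^+$ on the same side as all its neighbors, so it has no edge in $\delta(S^+)$. As $P$ is independent, the toggles do not interact, and each toggled $v$ puts all its $p$ edges into $\delta(X)$. $\square$

**Proposition 7.2.** If $(H,P)$ is admissible, then $H$ has an orientation with $\partial(x)\equiv0\pmod p$ for all $x\in V(H)$.

We first deduce Theorem A from this, then prove it in Sections 9–12.

## 8. From a minimal counterexample to an admissible pair

Suppose Theorem A fails, and let $G\in\mathcal G(p,N_0)$ be a graph that is not $C_p$-colorable, with $|E(G)|$ minimum and without isolated vertices. It has at least one edge.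

**Step 1.** *The purpose is to make the dual well behaved: $G$ is 2-connected and not a cycle.* If $G$ had several blocks or components, each would have fewer edges and so be $C_p$-colorable. Rotations of $C_p$ make the colorings agree at cut vertices, so $G$ would be colorable. So $G$ is a single block. It is not $K_2$. It is not a cycle: even cycles map to an edge, and an odd cycle of length at least $p$ maps by going once around and then back and forth on one edge, while odd cycles of length less than $p$ do not occur. Hence every face of $G$ is bounded by a cycle, and no cycle bounds two faces.

**Step 2.** *The purpose is to identify the $p$-cycles with dual vertices: every $p$-cycle $C$ bounds a face.* Otherwise there are edges of $G$ on both sides of $C$. Then $C$ with its interior and $C$ with its exterior are proper subgraphs with fewer edges; they lie in the class, so they have $C_p$-colorings $\varphi_1,\varphi_2$. By Lemma 1.1 both restrict to isomorphisms $C\to C_p$. So composing $\varphi_2$ with an automorphism of $C_p$ makes it agree with $\varphi_1$ on $C$. Together they color $G$, a contradiction.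

Let $H=G^*$ and let $P$ be the set of dual vertices of faces of length $p$. Each $v\in P$ has degree $p$. $P$ is independent: two adjacent vertices of $P$ would be faces bounded by distinct $p$-cycles (by Step 1) with a common edge. So $(H,P)$ is a pair as in Section 7, and by Step 2 the $p$-cycles of $G$ are exactly the sets $\delta(v)$, $v\in P$.

**Step 3.** *The purpose is to verify (D).* Let $d(X)$ be odd with $d(X)<K$. We show that $X\cap U\in W$.

Decompose the even subgraph $\delta(X)$ into edge-disjoint cycles of $G$. The odd ones have length less than $K=N_0+2$. As odd lengths in $[p+2,N_0]$ and below $p$ do not occur and $N_0$ is odd, they are $p$-cycles. Since $d(X)$ is odd there is at least one, $D_0$.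

Suppose an even cycle $D$ of the decomposition shares $t\ge1$ edges with some $p$-cycle $C$. Then $D+C$ is an even subgraph of odd size $|D|+p-2t$, so it contains an odd cycle $O$. If $O$ is a $p$-cycle, then $O\ne C$, because the $t$ common edges of $D$ and $C$ are missing from $D+C$. So $O$ is edge-disjoint from $C$, hence $O\subseteq D$ and $O=D$, contradicting that $D$ is even. So $O$ is an odd cycle that is not a $p$-cycle, and $|O|\ge N_0+2=K$. Then $|D|+p-2t\ge K$ gives $|D|\ge K-p+2$, and
$$d(X)\ge|D|+|D_0|\ge K+2,$$
a contradiction.

So no even cycle of the decomposition contains an edge incident (in $H$) with $P$. Write the odd cycles as $\delta(v_j)$ with $v_j\in P$, and the even ones as $\delta(Y_k)$ with $d(Y_k)$ even. Since $\delta(Y_k)$ has no edge at $P$, every $v\in P$ lies on the same side of $Y_k$ as all its neighbors. So $Y_k\cap U$ is unsplit with $(Y_k\cap U)^+=Y_k$, that is, $Y_k\cap U\in W$. Now $\delta(X)=\delta\bigl(\sum_j\{v_j\}+\sum_kY_k\bigr)$ and $H$ is connected, so $X$ or its complement equals $\sum_j\{v_j\}+\sum_kY_k$. Taking traces, $X\cap U$ is $\sum_k(Y_k\cap U)$ or its sum with $U$. As $W$ is a subspace containing $U$, $X\cap U\in W$. So $(H,P)$ is admissible.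

**Step 4.** *The purpose is to return to $G$.* By Proposition 7.2, $G^*=H$ has an orientation with $\partial\equiv0\pmod p$. By Lemma 5.1, $G$ is $C_p$-colorable, a contradiction. So Proposition 7.2 implies the first statement of Theorem A.

## 9. Uncrossing odd sets modulo $W$

Splitting off needs a rule for two crossing odd sets with trace outside $W$. For $A,B\subseteq V(H)$ put $Y=V(H)\setminus(A\cup B)$ and let $e(\cdot,\cdot)$ count edges between disjoint sets. Counting each edge by the parts $A\cap B$, $A\setminus B$, $B\setminus A$, $Y$ containing its ends gives
$$d(A\cap B)+d(A\cup B)=d(A)+d(B)-2e(A\setminus B,B\setminus A), \tag{5}$$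
$$d(A\setminus B)+d(B\setminus A)=d(A)+d(B)-2e(A\cap B,Y). \tag{6}$$
In the usual situation, parity selects one of the two pairs in (5), (6). Here a set of the selected pair may be useless because its trace lies in $W$. The lemma says that then the other pair of traces works, after moving one vertex of $P$.

**Lemma 9.1.** Let $(H,P)$ be a pair as in Section 7. Let $A,B\subseteq V(H)$ be odd with traces $S,T\notin W$, and let $\varepsilon$ be the number of edges between $S\cap T$ and $U\setminus(S\cup T)$. Then one of the following holds:

1. there are odd $X_1,X_2$ with traces $S\cap T$ and $S\cup T$, both $\notin W$, and $d(X_1)+d(X_2)\le d(A)+d(B)$;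
2. there are odd $X_1,X_2$ with traces $S\setminus T$ and $T\setminus S$, both $\notin W$, and $d(X_1)+d(X_2)\le d(A)+d(B)-2\varepsilon$.

*Proof.*

**Case a: $A\cap B$ is odd.** By (5), $A\cup B$ is odd. Since $A\setminus B=A+(A\cap B)$ and $B\setminus A=B+(A\cap B)$, these two are even by (2). If $S\cap T$ and $S\cup T$ are both outside $W$, then alternative 1 holds with $A\cap B$ and $A\cup B$, by (5). What remains is the following claim.

**Claim.** If $A,B$ are odd with traces $S,T\notin W$, $A\cap B$ is odd, and $S\cap T\in W$ or $S\cup T\in W$, then alternative 2 holds.

*The traces in alternative 2 are outside $W$.* If $S\cap T\in W$, then $S\setminus T=S+(S\cap T)$ and $T\setminus S=T+(S\cap T)$ are outside $W$, because $W$ is a subspace. If $S\cup T\in W$, the same follows from $S\setminus T=(S\cup T)+T$ and $T\setminus S=(S\cup T)+S$.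

*We may assume $S\cap T\in W$.* Replace $(A,B)$ by $(A^c,B^c)$. These sets are odd, with traces $U+S,U+T\notin W$. Their intersection $(A\cup B)^c$ is odd with trace $U+(S\cup T)$, which is in $W$ exactly when $S\cup T$ is. The two differences are swapped, and $\varepsilon$ is unchanged, since the sets $S\cap T$ and $U\setminus(S\cup T)$ trade places. So the two hypotheses are interchanged and the conclusion is the same.

*Finding the vertex to move.* Now $(S\cap T)^+$ is even and $A\cap B$ is odd, and both have trace $S\cap T$. So they differ, and some $v\in P$ lies in exactly one of them. As $S\cap T$ is unsplit, there are two possibilities.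

(i) $v\in A\cap B$ and $N(v)\cap S\cap T=\emptyset$. Let $v$ send $a_2,a_3,a_4$ edges to $S\setminus T$, $T\setminus S$ and $U\setminus(S\cup T)$; then $a_2+a_3+a_4=p$. Put $X_1=(A\setminus B)\cup\{v\}$ and $X_2=(B\setminus A)\cup\{v\}$. They have traces $S\setminus T$ and $T\setminus S$, and they are odd because $A\setminus B$, $B\setminus A$ are even and $d(\{v\})=p$ is odd. Adding $v$ to $A\setminus B$ changes $d$ by $p-2a_2$, since all neighbors of $v$ are in $U$; similarly for the other set. So
$$d(X_1)+d(X_2)=d(A\setminus B)+d(B\setminus A)+2p-2a_2-2a_3=d(A\setminus B)+d(B\setminus A)+2a_4 .$$
Between $A\cap B$ and $Y$ there are the $\varepsilon$ edges from $S\cap T$ to $U\setminus(S\cup T)$ and the $a_4$ edges from $v$. So $e(A\cap B,Y)\ge\varepsilon+a_4$, and (6) gives alternative 2.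

(ii) $v\notin A\cap B$ and $N(v)\subseteq S\cap T$. If $v\in A\setminus B$, put $X_1=(A\setminus B)\setminus\{v\}$ and $X_2=(B\setminus A)\cup\{v\}$. All $p$ edges of $v$ go to $A\cap B$, so $d$ changes by $-p$ and by $+p$. Both sets are odd with the right traces, and (6) with $e(A\cap B,Y)\ge\varepsilon$ gives alternative 2. The case $v\in B\setminus A$ is symmetric. If $v\in Y$, put $X_1=(A\setminus B)\cup\{v\}$ and $X_2=(B\setminus A)\cup\{v\}$. Both are odd and the sum of $d$ grows by $2p$. But now the $p$ edges of $v$ also run between $A\cap B$ and $Y$, so $e(A\cap B,Y)\ge p+\varepsilon$, and (6) gives alternative 2. This proves the Claim and settles Case a.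

**Case b: $A\cap B$ is even.** Then $A\setminus B$ and $B\setminus A$ are odd. If $S\setminus T$ and $T\setminus S$ are both outside $W$, then (6) and $e(A\cap B,Y)\ge\varepsilon$ give alternative 2 with $A\setminus B$ and $B\setminus A$.

If $S\setminus T\in W$, apply the Claim to $(A,B^c)$: both sets are odd, with traces $S\notin W$ and $U+T\notin W$; their intersection $A\setminus B$ is odd with trace $S\setminus T\in W$. The Claim yields odd sets with traces $S\setminus(U\setminus T)=S\cap T$ and $(U\setminus T)\setminus S=U\setminus(S\cup T)$, both $\notin W$, with sum of $d$ at most $d(A)+d(B)$. Complementing the second set gives the trace $S\cup T\notin W$, and alternative 1 holds.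

If $T\setminus S\in W$, apply the Claim to $(A^c,B)$. The intersection $B\setminus A$ is odd with trace $T\setminus S\in W$, and we get odd sets with traces $(U\setminus S)\setminus T=U\setminus(S\cup T)$ and $T\setminus(U\setminus S)=S\cap T$. Complementing the first one gives alternative 1. $\square$

## 10. Splitting off two consecutive edges

**Lemma 10.1.** Let $(H,P)$ be admissible and let $u\in U$ have even degree $2s\ge2$ and no neighbor in $P$. Let $e_1,\dots,e_{2s}$ be the edges at $u$ in cyclic order, $e_i=uw_i$ (indices mod $2s$). Then for some $i$, replacing $e_i,e_{i+1}$ by an edge $w_iw_{i+1}$ (by nothing if $w_i=w_{i+1}$) yields an admissible pair $(H_i,P)$.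

*Proof.*

**Step 1.** *The purpose is to see what a split changes.* $H_i$ is plane, since the new edge can be drawn along $e_i$ and $e_{i+1}$, which are consecutive at $u$; and it is loopless. All $w_j$ and $u$ are in $U$, so the edges at $P$ are unchanged and $(H_i,P)$ is a pair. Degrees change only by even numbers, so all parities of $d$ are unchanged. Hence $W$ is unchanged. Also $\{u\}\in W$, as in the second example of Section 7.

**Step 2.** *The purpose is to describe what blocks a split.* Suppose every $(H_i,P)$ violates (D). Then for every $i$ there is an odd $X$ with trace $\notin W$ and $d_{H_i}(X)<K\le d_H(X)$. Complementing (recall $U\in W$), we may take $u\notin X$. Then $d_H(X)-d_{H_i}(X)$ is $2$ if $w_i,w_{i+1}\in X$ and $0$ otherwise. So it is $2$, both $w_i,w_{i+1}\in X$, and $K\le d_H(X)<K+2$. As $d_H(X)$ and $K$ are odd, $d_H(X)=K$.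

Call $S\subseteq U\setminus\{u\}$ *tight* if $S\notin W$ and some odd $X$ with trace $S$, its *witness*, has $d(X)=K$ in $H$. We have shown that for each $i$ there is a tight $S_i\ni w_i,w_{i+1}$.

**Step 3.** *The purpose is to reach a contradiction by uncrossing tight sets.* Let $S$ be an inclusion-maximal tight set among those containing some $w_j$, with witness $X$. If all $w_j\in S$, then $X\cup\{u\}$ is odd with trace $S+\{u\}\notin W$, and $d(X\cup\{u\})=K-2s<K$, contradicting (D). So for some $i$ we have $w_i\in S$ and $w_{i+1}\notin S$. Let $T=S_i$, and apply Lemma 9.1 to witnesses of $S$ and $T$. The edge $uw_i$ joins $S\cap T$ to $U\setminus(S\cup T)$, so $\varepsilon\ge1$. Alternative 2 together with (D) would give $2K\le2K-2$, which is impossible. So alternative 1 holds, and (D) with $d(X_1)+d(X_2)\le2K$ gives $d(X_1)=d(X_2)=K$. Then $S\cup T$ is tight, contains some $w_j$, and properly contains $S$ because $w_{i+1}\in T\setminus S$. This contradicts maximality. $\square$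

## 11. A minimal counterexample and a minimal small cut

Let $(H,P)$ be an admissible pair for which Proposition 7.2 fails, with $|V(H)|+|E(H)|$ minimum. Then $H$ is not empty, and $U\ne\emptyset$ because a vertex of $P$ has neighbors in $U$.

**Step 1.** *The purpose is to remove trivial vertices: $H$ has no isolated vertex.* An isolated vertex $z$ lies in $U$. In $H-z$ the unsplit sets and the members of $W$ are those of $H$ avoiding $z$, and $d$ and traces of sets avoiding $z$ are unchanged. So $(H-z,P)$ is admissible and, by minimality, has the desired orientation, which is also one of $H$, a contradiction.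

**Step 2.** *The purpose is to make every $v\in P$ see at least two vertices: $|N(v)|\ge2$.* Suppose $N(v)=\{u\}$. Then $v$ is joined to $u$ by $p$ edges. In $(H-v,P\setminus\{v\})$ the unsplit sets are the same, since $v$ is never split. The closure of $S$ loses at most the vertex $v$, and in $H$ the vertex $v$ is on the side of $u$ in $S^+$, so the value of $d$ on closures is the same. Hence $W$ is unchanged. A set $X\subseteq V(H-v)$ has the same $d$ and the same trace as the set $X$ (if $u\notin X$) or $X\cup\{v\}$ (if $u\in X$) in $H$. So (D) is inherited, and by minimality $H-v$ can be oriented. Make $v$ a source: $\partial(v)=p$, and $\partial(u)$ changes by $-p\equiv0$. This orients $H$, a contradiction.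

**Step 3.** *The purpose is to get rid of even vertices away from $P$: $\{u\}\notin W$ for every $u\in U$.* Suppose $\{u\}\in W$. If $u$ had a neighbor $v\in P$, then by Step 2 $v$ would have another neighbor and $\{u\}$ would split $v$. So $u$ has no neighbor in $P$, and $\deg u=d(\{u\}^+)$ is even, and positive by Step 1. Take $H_i$ from Lemma 10.1. It is admissible with fewer edges, so it has an orientation with $\partial\equiv0$. Replace the arc between $w_i$ and $w_{i+1}$ by a directed path through $u$ in the same direction; or, if $w_i=w_{i+1}$, orient one of $e_i,e_{i+1}$ into $u$ and the other out. All values of $\partial$ are unchanged, so $H$ is oriented as desired, a contradiction.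

**Step 4.** *The purpose is to choose the part of $H$ where all cuts will be large.* Let $S$ be an inclusion-minimal nonempty member of $\{S\in W:d(S^+)<M\}$. It exists since $U$ belongs to this family ($d(U^+)=0$). By Step 3, $|S|\ge2$. We claim:
$$\text{if } X\cap U=S'\ \text{ with }\ \emptyset\ne S'\subsetneq S,\ \text{ then }\ d(X)\ge M. \tag{7}$$
If $S'\in W$, then $d(X)\ge d(S'^+)\ge M$ by (4) and the minimality of $S$. If $S'$ is unsplit but not in $W$, then $S'^+$ is odd, so $d(X)\ge d(S'^+)\ge K\ge M$ by (4) and (D). If $S'$ splits some $v\in P$, then $X$ and $X+\{v\}$ both have trace $S'\notin W$, and one of them is odd because $d(\{v\})=p$ is odd. By (D) that one has $d\ge K$. Let $v$ have $t$ edges to $S'$ and $p-t$ to $U\setminus S'$; then $1\le t\le p-1$, so $|d(X+\{v\})-d(X)|=|p-2t|\le p-2$. Hence $d(X)\ge K-p+2=M$.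

Short even cuts are thus no obstacle inside $S$. The third case is the reason for the choice $M=K-p+2$.

**Step 5.** *The purpose is to allow contraction: $J:=H[S^+]$ is connected.* Every $v\in P\cap S^+$ has all its neighbors in $S$, so each component of $J$ meets $S$. If $J$ is disconnected, a component $Z$ has trace $\emptyset\ne Z\cap U\subsetneq S$, and $d(Z)\le d(S^+)<M$, since edges leaving $Z$ leave $S^+$. This contradicts (7).

**Step 6.** *The purpose is to orient everything outside $J$.* Contract $S^+$ to a vertex $x$ and delete loops; by Step 5 the result $H/S^+$ is plane. Give it the $P$-set $P\setminus S^+$. If $v\in P\setminus S^+$, then $N(v)\cap S=\emptyset$, because $S$ is unsplit. So $v$ is not adjacent to $x$, its degree is still $p$, and $P\setminus S^+$ is independent.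

For a set in $H/S^+$ take its pullback to $H$, replacing $x$ by $S^+$; for a set of $U$-vertices of $H/S^+$ take the pullback replacing $x$ by $S$. A set of $U$-vertices of $H/S^+$ is unsplit if and only if its pullback is: for $v\in P\setminus S^+$ the condition is the same, and a vertex $v\in P\cap S^+$, having $N(v)\subseteq S$, is never split by a pullback. The closure of the pullback contains $v\in P\cap S^+$ exactly when it contains $S$, so it is the pullback of the closure. Values of $d$ agree, and the trace of a pullback is the pullback of the trace. So the space $W$ of $H/S^+$ consists of the sets whose pullback is in $W$, and (D) is inherited. Since $|S|\ge2$, $H/S^+$ is smaller, and by minimality it has an orientation with $\partial\equiv0\pmod p$. (If $S=U$, it is the single vertex $x$.)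

This orients all edges of $H$ outside $J$. Every edge of $\delta(S^+)$ has its inner end in $S$. For $s\in S$ let $\beta(s)\in\mathbb Z_p$ be minus the contribution of $\delta(S^+)$ to $\partial(s)$. Then $\sum_{s\in S}\beta(s)=-\partial(x)=0$ in $\mathbb Z_p$.

What remains is a task inside $J$.

**Proposition 11.1.** $J$ has an orientation with $\partial(s)\equiv\beta(s)\pmod p$ for all $s\in S$, in which every $v\in P\cap S^+$ is a source or a sink.

Together with the orientation of Step 6 this orients $H$. At $s\in S$ the total is $\beta(s)-\beta(s)=0$; at $v\in P\cap S^+$, all of whose $p$ edges are in $J$, it is $\pm p\equiv0$; at all other vertices it is $\equiv0$ by Step 6. This contradicts the choice of $(H,P)$. So Proposition 7.2 follows once Proposition 11.1 is proved.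

## 12. Counting connections and undoing the contractions

We now run the argument of Section 6 inside $J$, with the vertices of $P\cap S^+$ in the role of necklace cycles.

For a partition $\mathcal S=\{S_1,\dots,S_b\}$ of $S$ put $S_j^\oplus=S_j\cup\{v\in P:N(v)\subseteq S_j\}$. We consider only partitions for which all $J[S_j^\oplus]$ are connected. Let $J/\mathcal S$ be obtained from $J$ by contracting each $S_j^\oplus$ and deleting loops; it is planar. Its vertices are the $b$ classes, together with the vertices of $P\cap S^+$ that have neighbors in at least two classes.

**Definition (connection).** A *connection* between two classes is either an edge joining them, or a vertex $v\in P$ whose neighborhood in $J/\mathcal S$ consists of exactly these two classes.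

For instance, with $p=5$, two classes joined by three edges and by one vertex $v\in P$ sending $2$ edges to one class and $3$ to the other have four connections.

**Lemma 12.1.** If $b\ge2$, some two classes are joined by at least $p-1$ connections.

*Proof.* Suppose every two classes are joined by at most $p-2$ connections. To use (7) we assign the vertices of $P\cap S^+$ to classes by majority: put
$$X_j=S_j\cup\{v\in P\cap S^+:\ \text{more than }p/2\text{ edges of }v\text{ go to }S_j\}.$$
The trace of $X_j$ is $S_j$, and $\emptyset\ne S_j\subsetneq S$, so $d(X_j)\ge M$ by (7). We bound $\sum_jd(X_j)$ from above by going through the edges that count.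

- Each edge of $\delta(S^+)$ is counted once: its inner end is in one $S_j$, and its outer end is in no $X_i$.
- Each edge joining two classes directly is counted twice; an edge inside a class $S_j$ is not counted.
- The edges of a vertex $v\in P\cap S^+$ sending $t_j$ edges to $S_j$ contribute $p-t_j$ to $d(X_j)$ if $v\in X_j$, and $t_j$ if not. So they contribute $\min(t_j,p-t_j)$ for each $j$, in total $\sum_j\min(t_j,p-t_j)$. This is $0$ if $v$ has neighbors in one class only. If $v$ has neighbors in exactly two classes it is $2\min(t,p-t)\le p-1$, as $p$ is odd. Otherwise it is at most $\sum_jt_j=p$.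

So each connection contributes at most $\max(2,p-1)=p-1$. Let $q$ be the number of pairs of classes joined by a connection, and $r$ the number of $v\in P\cap S^+$ with neighbors in at least three classes. Then
$$bM\le\sum_jd(X_j)\le d(S^+)+(p-1)(p-2)q+pr .$$
Since $d(S^+)<M$,
$$(b-1)M<(p-1)(p-2)q+pr. \tag{8}$$

If $b=2$, then $q\le1$ and $r=0$, so (8) says $M<(p-1)(p-2)$, which is false by (3).

Let $b\ge3$. The simple graph on the classes whose edges are the connected pairs is planar: choosing one connection for each pair, we find a subdivision of it in $J/\mathcal S$. So $q\le3b-6$. The simple bipartite graph between the classes and the $r$ vertices counted above is planar with at least $3r$ edges and at least three vertices. So $3r\le2(b+r)-4$, that is, $r\le2b-4$. Now (8) gives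
$$(b-1)M<(b-2)\bigl(3(p-1)(p-2)+2p\bigr)=(b-2)M,$$
which is false. $\square$

The last line is where the value $M=3(p-1)(p-2)+2p$ comes from.

**Proof of Proposition 11.1.**

**Step 1.** *The purpose is to contract $J$ to a single class.* Start with the partition of $S$ into singletons. By Step 2 of Section 11, $\{s\}^\oplus=\{s\}$, which is connected. While $b\ge2$, use Lemma 12.1 to find two classes $a,a'$ joined by at least $p-1$ connections, and merge them. The set $(a\cup a')^\oplus$ consists of $a^\oplus$, $a'^\oplus$ and the vertices $v\in P$ with $N(v)\subseteq a\cup a'$ meeting both $a$ and $a'$; the latter are exactly the connection vertices between $a$ and $a'$. It induces a connected subgraph: $a^\oplus$ and $a'^\oplus$ are connected, some connection links them, and each connection vertex has a neighbor in $a$. So the process continues until $b=1$.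

**Step 2.** *The purpose is to orient the graphs $J/\mathcal S$ in reverse order.* We show that each $J/\mathcal S$ in the sequence has an orientation in which $\partial(S_j)\equiv\sum_{s\in S_j}\beta(s)$ for every class, and every remaining $P$-vertex is a source or a sink. For $b=1$ there are no edges, and $\sum_{s\in S}\beta(s)=0$.

Let $\mathcal S'$ arise from $\mathcal S$ by merging $a$ and $a'$, and suppose $J/\mathcal S'$ is oriented in this way. The edges of $J/\mathcal S$ are those of $J/\mathcal S'$, which keep their orientation, plus the edges that form the connections between $a$ and $a'$. A $P$-vertex of $J/\mathcal S'$ has the same edges in $J/\mathcal S$, so it is still a source or a sink. An edge $aa'$ contributes $z$ to $\partial(a)$ and $-z$ to $\partial(a')$ with $z\in\{1,-1\}$ of our choice. A connection vertex $v$ with $t$ edges to $a$ and $p-t$ edges to $a'$, $1\le t\le p-1$, contributes, as a source, $-t$ to $\partial(a)$ and $-(p-t)\equiv t$ to $\partial(a')$, and as a sink the negatives. So each connection contributes $(z,-z)$, with $z$ freely chosen in a set $\{t,-t\}$ with $t\not\equiv0\pmod p$. As $p$ is odd, this set has two distinct elements.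

There are $h\ge p-1$ connections. By Cauchy–Davenport, and here $p$ is prime, the sum of their $h$ two-element sets has at least $\min(p,2h-h+1)=p$ elements. So every residue is attained as the total contribution to $\partial(a)$, and $\partial(a)$ can be made correct. The connections contribute $0$ to $\partial(a)+\partial(a')$, and so this sum equals the value of $\partial$ at the merged class in $J/\mathcal S'$, namely $\sum_{s\in a\cup a'}\beta(s)$. Hence $\partial(a')$ is correct too. All other classes are unaffected.

**Step 3.** *The purpose is to read off the result.* For the partition into singletons, $J/\mathcal S=J$: nothing is contracted, and by Step 2 of Section 11 every $v\in P\cap S^+$ has neighbors in at least two classes. So the orientation obtained is the one required. $\square$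

This proves Proposition 11.1, hence Proposition 7.2, hence by Section 8 that every graph in $\mathcal G(p,3p^2-6p+2)$ is $C_p$-colorable. So $3p^2-6p+2$ is valid for every prime $p\ge3$, and $g(p)$ exists with $g(p)\le3p^2-6p+2$. With Section 3, $g(n)$ exists for odd $n\ge3$ if and only if $n$ is prime, and the upper bound used in Section 4 is established. $\blacksquare$
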